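\title{The variance of a random Lipschitz function on a path with long-range constraints}

\begin{abstract}
Let $P_{n,d}$ be the graph on $\{0,1,\dots,n\}$ in which two vertices are adjacent when they have different parity and are at distance at most $2d+1$, and let $f$ be a uniformly random real function on it that vanishes at $0$ and changes by at most one along every edge. We prove that the variance of $f(n)$ is of order $nd^{-3}+1$, uniformly in $n$ and $d$; this disproves the conjectured order $nd^{-2}+1$. We also bound the exponential moments of $f(n)$ for large $d$ and show that $\operatorname{Var}(f(n))/n$ converges for every $d$. The proof cuts the path into blocks of length $2d+1$ and combines a convexity estimate, which shows that the position of a block typically moves by $O(1/d)$ from one block to the next, with a decomposition of the chain of blocks into pieces whose transfer kernels are symmetric, and with a monotone comparison that makes the shapes of the end blocks irrelevant.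
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite connected graph with vertex set $V$ and let $v_0\in V$. Put
\[
\operatorname{Lip}(G,v_0)=\{f\colon V\to\mathbb R \;:\; f(v_0)=0,\ |f(u)-f(v)|\le 1 \text{ whenever $u$ and $v$ are adjacent}\}.
\]
Regarded as a subset of $\mathbb R^{V\setminus\{v_0\}}$, this is a convex polytope. It is bounded because $G$ is connected, and it contains the cube $[-\frac12,\frac12]^{V\setminus\{v_0\}}$, so its volume is at least $1$. The \emph{uniform measure} on $\operatorname{Lip}(G,v_0)$ is the normalized Lebesgue measure.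

For positive integers $n$ and $d$, let $P_{n,d}$ be the graph with vertex set $\{0,1,\dots,n\}$ in which two vertices are adjacent if and only if they have different parity and their distance is at most $2d+1$. Throughout, $f$ is sampled uniformly from $\operatorname{Lip}(P_{n,d},0)$, and $\mathbb P$, $\mathbb E$, $\operatorname{Var}$ refer to this law. The symmetry $f\mapsto -f$ gives $\mathbb E f(n)=0$.

The sequence $f(0),f(1),\dots,f(n)$ is a random walk whose steps are constrained over a range of order $d$. If the same definition is read with $d=0$, the graph is the path, the increments $f(i+1)-f(i)$ are independent and uniform on $[-1,1]$, and $\operatorname{Var}(f(n))=n/3$. At the other extreme, if $n\le 2d+1$, the graph is complete bipartite and $|f(n)|\le2$. In between, the graph distance from $0$ to $n$ lies between $n/(2d+1)$ and $n/(2d+1)+2$, so the deterministic bound on $|f(n)|$ is of order $n/d+1$. One expects diffusive behavior, a variance that grows linearly in $n$, and the question is how the constraints reduce the diffusion constant as $d$ grows. The following conjecture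 is posed in~\cite{PS}: there are absolute constants $C,c>0$ such that, for all positive integers $n$ and $d$,
\begin{equation}\label{eq:conj}
c\,(nd^{-2}+1)\le \operatorname{Var}(f(n))\le C\,(nd^{-2}+1).
\end{equation}
We show that the walk is slower than this by a factor of $d$.

\begin{theorem}\label{thm:main}
There are absolute constants $C,c>0$ such that for all $n,d\ge1$ and $f$ uniform in $\operatorname{Lip}(P_{n,d},0)$,
\begin{equation}\label{eq:main}
c\,(nd^{-3}+1)\le \operatorname{Var}(f(n))\le C\,(nd^{-3}+1).
\end{equation}
Moreover:
\begin{itemize}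
\item[(a)] there are absolute constants $d_0,h_0,C>0$ such that
\[
\mathbb E\, e^{hf(n)}\le \exp\big(C|h|+Cnh^2/d^3\big)\qquad\text{for } d\ge d_0,\ n\ge 6d+2,\ |h|\le h_0d;
\]
\item[(b)] for every $d\ge1$ the limit $\lim_{n\to\infty}\operatorname{Var}(f(n))/n$ exists and lies in $[cd^{-3},Cd^{-3}]$.
\end{itemize}
\end{theorem}

The upper bound in \eqref{eq:conj} follows from \eqref{eq:main}, because $d^{-3}\le d^{-2}$. The lower bound in \eqref{eq:conj} fails: for $n=d^3$ the theorem gives $\operatorname{Var}(f(n))\le 2C$, whereas $nd^{-2}+1=d+1$ is unbounded. So the conjecture is false, and the disproof needs only the upper bound in \eqref{eq:main} for large $d$, which is completed in Section~\ref{sec:upper}.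

The letters $C,c$ denote positive absolute constants that may change from line to line; $C_d,c_d,C_{d,h}$ may depend on the indicated parameters; numbered constants such as $c_1,C_2$ are absolute and keep their value. We fix $d_0=10^9$ and make no attempt to optimize constants.

\section{Two scales in the complete bipartite graph}\label{sec:scales}

Both exponents, $d^{-2}$ and $d^{-3}$, can be read off the case $n=2d+1$, which can be computed exactly. The computation uses three devices that serve in the whole paper.

\subsection*{Measure modulo translation}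
The constraints $|f(u)-f(v)|\le1$ do not change when a constant is added to $f$, and it is convenient not to be tied to the normalization $f(0)=0$. Let $V$ be a finite set, and let $[f]$ be the class of $f\in\mathbb R^V$ modulo constants. A measurable $g\colon\mathbb R^V\to\mathbb R$ is \emph{equivariant} if $g(f+t)=g(f)+t$ for all $t\in\mathbb R$. For measurable, translation-invariant $\Phi\ge0$, the \emph{integral modulo translation} is $\int\Phi(f)\,1_{\{g(f)\in[0,1)\}}\,df$. It does not depend on $g$: if $g'$ is also equivariant, then translating by $-k$ in the $k$-th term gives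
\[
\int\Phi\,1_{g\in[0,1)}=\sum_{k\in\mathbb Z}\int\Phi\,1_{g\in[0,1)}1_{g'\in[k,k+1)}=\sum_{k\in\mathbb Z}\int\Phi\,1_{g\in[-k,1-k)}1_{g'\in[0,1)}=\int\Phi\,1_{g'\in[0,1)}.
\]
For $g(f)=f(v_0)$ the integral equals the Lebesgue integral of $\Phi$ over $\{f(v_0)=0\}$. Hence the law of $[f]$ for $f$ uniform in $\operatorname{Lip}(G,v_0)$ is the normalized measure modulo translation on the Lipschitz functions, and we may compute with translation-invariant quantities such as $f(n)-f(0)$ after \emph{pinning} any equivariant coordinate to $0$.

\subsection*{Extreme coordinates}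
Let a \emph{class} of $m\ge2$ vertices be given. Outside a null set the values of $f$ on the class are distinct. The \emph{label} is the ordered pair of vertices at which the maximum $X^+$ and the minimum $X^-$ are attained; there are $m(m-1)$ labels. With the \emph{range} $r=X^+-X^-$, write each of the other $m-2$ values as $f(v)=X^-+\zeta_v r$ with $\zeta_v\in(0,1)$. For a fixed label, Lebesgue measure on the values of the class becomes
\begin{equation}\label{eq:extreme}
r^{\,m-2}\,dX^+\,dX^-\prod_v d\zeta_v ,
\end{equation}
and for fixed label and $\zeta$ every value $f(v)$ is a linear function of $(X^+,X^-)$.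

\subsection*{Frames}
Let $H$ be a set of vertices that contains both parities and in which all pairs of opposite parity are adjacent. Let $E^\pm$ and $O^\pm$ be the maximum and minimum of $f$ over the even and over the odd vertices of $H$, with ranges $r_e=E^+-E^-$ and $r_o=O^+-O^-$. The constraints inside $H$ amount to $E^+-O^-\le1$ and $O^+-E^-\le1$, that is, to the statement that the intervals
\[
I=[E^+-1,\;O^-],\qquad J=[O^+-1,\;E^-]
\]
are nonempty (Figure~\ref{fig:frame}). A pair $(x,y)$ lies in $I\times J$ exactly when the even values lie in $[y,x+1]$ and the odd values lie in $[x,y+1]$; we think of $(x,y)$ as a frame that holds the values. The \emph{slack}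
\[
\gamma=|I|+|J|=2-r_e-r_o\ \ge 0
\]
measures how far the frame can move while the values stay fixed.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=8]
\draw[->] (-0.2,0) -- (1.2,0);
\draw[line width=2pt] (0,1.7) -- (1.05,1.7);
\node[above] at (0.525,1.7) {even values};
\node[left] at (0,1.7) {$E^-$};
\node[right] at (1.05,1.7) {$E^+$};
\draw[line width=2pt] (0.15,0.9) -- (0.9,0.9);
\node[above] at (0.525,0.9) {odd values};
\node[left] at (0.15,0.9) {$O^-$};
\node[right] at (0.9,0.9) {$O^+$};
\draw[line width=4pt,gray] (0.05,0) -- (0.15,0);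
\draw[line width=4pt,gray] (-0.1,0) -- (0,0);
\node[above] at (0.1,0.05) {$I$};
\node[above] at (-0.05,0.05) {$J$};
\draw[dotted] (0,1.7) -- (0,0);
\draw[dotted] (0.15,0.9) -- (0.15,0);
\draw[dotted] (1.05,1.7) -- (1.05,-0.5);
\draw[dotted] (0.05,0) -- (0.05,-0.5);
\draw[dotted] (0.9,0.9) -- (0.9,-1.1);
\draw[dotted] (-0.1,0) -- (-0.1,-1.1);
\draw[<->] (0.05,-0.5) -- (1.05,-0.5) node[midway,above] {$1$};
\draw[<->] (-0.1,-1.1) -- (0.9,-1.1) node[midway,above] {$1$};
\end{tikzpicture}
\caption{The values of $f$ on a set of vertices in which every even vertex is adjacent to every odd vertex. The even values fill $[E^-,E^+]$ and the odd values fill $[O^-,O^+]$. All differences between an even and an odd value are at most $1$ exactly when the intervals $I=[E^+-1,O^-]$ and $J=[O^+-1,E^-]$ are nonempty.}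
\label{fig:frame}
\end{figure}

\begin{example}\label{ex:bip}
Let $n=2d+1$ and $m=d+1$, so that $P_{n,d}$ is the complete bipartite graph with $m$ even and $m$ odd vertices. Take $H$ to be the whole vertex set, use extreme coordinates for both classes, and pin $E^-=0$. The constraints involve only the extremes, so the $\zeta$'s integrate to $1$, all labels contribute equally, and $(E^+,O^-,O^+)$ has density proportional to $(r_er_o)^{m-2}$. Put $\alpha=|I|$, $\beta=|J|$. Then $E^+=r_e$, $O^-=r_e-1+\alpha$, $O^+=1-\beta$, a change of variables with Jacobian $1$, and the domain is $\alpha,\beta\ge0$, $0\le r_e\le2-\gamma$ with $\gamma=\alpha+\beta$. Write $r_e=(1-\frac\gamma2)(1+\sigma)$, so that $r_o=(1-\frac\gamma2)(1-\sigma)$ with $\sigma\in[-1,1]$ and $dr_e=(1-\frac\gamma2)\,d\sigma$. Integrating over $\alpha+\beta=\gamma$ contributes a factor $\gamma$, so $(\gamma,\sigma)$ has density proportional to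
\[
\gamma\Big(1-\frac\gamma2\Big)^{2m-3}\,(1-\sigma^2)^{m-2}\qquad\text{on }[0,2]\times[-1,1].
\]
Thus $\gamma/2$ has the beta law with parameters $(2,2m-2)$ and mean $1/m$. Integration by parts gives $\int\sigma^2(1-\sigma^2)^{m-2}=\frac1{2m-2}\int(1-\sigma^2)(1-\sigma^2)^{m-2}$, which determines $\mathbb E\sigma^2$. We obtain
\[
\mathbb E\gamma=\frac{2}{d+1},\qquad \mathbb E\sigma^2=\frac1{2d+1}.
\]
As $d\to\infty$ both intervals $[E^-,E^+]$ and $[O^-,O^+]$ tend to $[0,1]$ in probability. With probability at least $1-4/m$ neither $0$ nor $n$ carries an extreme, and then $f(0)$ and $f(n)$ are, given the extremes, independent and uniform on these intervals. Hence $\operatorname{Var}(f(n)-f(0))\to\frac1{12}+\frac1{12}=\frac16$.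
\end{example}

The last statement explains the term $+1$ in \eqref{eq:main}: an individual value fluctuates by order one inside the frame. The frame itself has two scales. The slack is of order $1/d$, because shrinking the ranges by $\gamma$ costs a factor of about $e^{-d\gamma}$. The asymmetry $\sigma$ between the two ranges is of order $d^{-1/2}$, because it costs only $(1-\sigma^2)^{d-1}$.

Now let $n$ be large and cut the path into about $n/d$ windows of length about $d$. If the frame moved by independent centered steps of size $d^{-1/2}$ from window to window, the variance would be $(n/d)\cdot d^{-1}=nd^{-2}$, the order in \eqref{eq:conj}. But if two consecutive windows together have length at most $2d+1$, all pairs of opposite parity in their union are adjacent, so the two windows have a common frame: their intervals $I$ intersect, and their intervals $J$ intersect. Both coordinates $x$ and $y$ can therefore move only by the slack, and steps of size $1/d$ give the variance $(n/d)\cdot d^{-2}=nd^{-3}$.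

Three things must be proved to turn this into an upper bound. First, the slack must be shown to be of order $1/d$ on average along a long path (Section~\ref{sec:energy}). Second, the steps must be shown to cancel; they are far from independent, and the cancellation is extracted from a symmetry of transfer operators (Sections~\ref{sec:regular} and~\ref{sec:operators}). Third, transfer operators control only the exponential growth rate as $n\to\infty$ with $d$ fixed, and this has to be converted into a bound for each $n$ with absolute constants (Sections~\ref{sec:shapes} and~\ref{sec:upper}). Section~\ref{sec:lower} proves the lower bound for $d\ge d_0$, and Section~\ref{sec:fixed} treats $d<d_0$ and part~(b).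

\section{Blocks, shapes and chains}\label{sec:blocks}

In this section and the next, $d\ge1$ is arbitrary. Let $\ell=2d+1$. For $i\ge1$ the $i$-th \emph{block} consists of the vertices $(i-1)\ell+p$ with \emph{position} $p\in\{0,\dots,2d\}$, and $B_i\in\mathbb R^\ell$ is the vector of values $B_i(p)=f((i-1)\ell+p)$. The two \emph{classes} of a block are the $d+1$ even positions and the $d$ odd positions. They are the two parity classes of vertices in the block; since $\ell$ is odd, which of them consists of even vertices alternates from block to block. The edges are as follows.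
\begin{itemize}
\item Two vertices of one block are at distance at most $2d$, so all pairs of opposite parity are adjacent. Hence each $B_i$ lies in
\[
\mathcal X=\{B\in\mathbb R^\ell:\ |B(p)-B(p')|\le1 \text{ for all } p\not\equiv p' \bmod 2\}.
\]
Two entries of the same class are both within $1$ of an entry of the other class, so $\max B-\min B\le2$ on $\mathcal X$.
\item Position $p$ of block $i$ and position $p'$ of block $i+1$ are at distance $\ell+p'-p$. This is odd if and only if $p\equiv p' \bmod 2$, and it is at most $2d+1$ if and only if $p'\le p$.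
\item Vertices of blocks $i,j$ with $|i-j|\ge2$ are at distance at least $2\ell-2d=2d+2$ and are not adjacent.
\end{itemize}
Accordingly, an ordered pair $(B,B')\in\mathcal X\times\mathcal X$ is a \emph{link} (and $B,B'$ are \emph{compatible}) if $|B(p)-B'(p')|\le1$ for all $p'\le p$ with $p\equiv p'\bmod2$. The link is \emph{full} if this holds for all $p\equiv p'\bmod 2$; equivalently, if all pairs of vertices of opposite parity in the two blocks have values within $1$. A \emph{chain} of $N$ blocks is a sequence $(B_1,\dots,B_N)$ in $\mathcal X$ in which every $(B_i,B_{i+1})$ is a link; an index $i\in\{2,\dots,N-1\}$ is \emph{regular} if both links $(B_{i-1},B_i)$ and $(B_i,B_{i+1})$ are full, and $R$ is the number of regular indices.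

Compatibility is not symmetric. For $d=1$, $B=(-1,0,1)$ and $B'=(0,0,1)$, the pair $(B,B')$ is a link, while $(B',B)$ is not, since $|B'(2)-B(0)|=2$. What survives is the symmetry under reflection of the path. Let $(\theta B)(p)=B(2d-p)$; the map $\theta$ preserves the parity of positions, the set $\mathcal X$ and Lebesgue measure. Substituting $p\mapsto 2d-p'$, $p'\mapsto 2d-p$ in the definitions gives
\begin{equation}\label{eq:R1}
(B,B')\text{ is a link (a full link)}\iff(\theta B',\theta B)\text{ is a link (a full link)},
\end{equation}
and since fullness depends only on the sets of values in the two classes of each block,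
\begin{equation}\label{eq:R2}
(B,B')\text{ full}\iff(B',B)\text{ full}\iff(\theta B,B')\text{ full}\iff(B,\theta B')\text{ full}.
\end{equation}

A single entry such as $B(0)$ is a poor measure of the position of a block, since it fluctuates by order one. We use the average of the four extremes,
\[
F(B)=\tfrac14\,(E^++E^-+O^++O^-),
\]
which is symmetric in the two classes and therefore well defined on $\mathcal X$. It is equivariant, $F(-B)=-F(B)$, and $F(B)\in[\min B,\max B]$, so every entry of $B$ is within $2$ of $F(B)$. If $(B,B')$ is a link then $|B(0)-B'(0)|\le1$, and therefore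
\begin{equation}\label{eq:five}
|F(B)-F(B')|\le5,\qquad |B'(p)-F(B)|\le5,\qquad |B(p)-F(B')|\le5\quad\text{for all }p .
\end{equation}
The \emph{shape} of $B$ is $B-F(B)\in\mathcal X_0=\{b\in\mathcal X: F(b)=0\}$. Shapes represent the classes modulo translation, and the measure modulo translation on $\mathcal X$ is a measure $\mu_0$ on $\mathcal X_0$; it is finite because shapes have entries in $[-2,2]$.

The following change of coordinates is used whenever we condition on parts of a chain modulo translation.

\begin{lemma}\label{lem:cut}
Let $V$ be the disjoint union of nonempty sets $W_0,\dots,W_k$ and a set $U$. Let $\tau_j=g_j(f|_{W_j})-g'_{j-1}(f|_{W_{j-1}})$ for $1\le j\le k$, and $\varphi_u=f(u)-g_u(f|_{W_{j(u)}})$ for $u\in U$, where $j(u)\in\{0,\dots,k\}$ and all $g_j,g_j',g_u$ are equivariant. In the coordinates $([f|_{W_0}],\dots,[f|_{W_k}],\tau,\varphi)$ the measure modulo translation on $\mathbb R^V$ is the product of the measures modulo translation on the $\mathbb R^{W_j}$ and Lebesgue measure $d\tau\,d\varphi$.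
\end{lemma}

\begin{proof}
Fix $w_j\in W_j$, write $f|_{W_j}=\omega_j+t_j$ with $\omega_j(w_j)=0$, and pin $t_0=0$. The measure is $\prod_j d\omega_j\prod_{j\ge1}dt_j\prod_u df(u)$. For fixed $\omega$ we have $\tau_j=t_j-t_{j-1}+\text{const}$ and $\varphi_u=f(u)-t_{j(u)}+\text{const}$, an affine map with triangular linear part of determinant $1$.
\end{proof}

If the $W_j$ are blocks or runs of consecutive blocks, ordered along the chain, then the constraints split, since only consecutive blocks interact: the constraints between $W_{j-1}$ and $W_j$ involve only $[f|_{W_{j-1}}]$, $[f|_{W_j}]$, $\tau_j$ and the blocks in between, measured relative to $W_{j-1}$. Given the classes $[f|_{W_j}]$, the segments between them are therefore independent.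

For $n+1=\ell N$ a Lipschitz function on $P_{n,d}$ is a chain of $N$ blocks. Let $Z_N$ be the volume modulo translation of these chains, let $\mathbb P_N,\mathbb E_N$ refer to the normalized measure, and put
\[
\Delta=F(B_N)-F(B_1),\quad V_N=\operatorname{Var}_N(\Delta),\quad M_N(h)=\mathbb E_Ne^{h\Delta},\quad Z_N(h)=Z_NM_N(h).
\]
By the symmetry $f\mapsto-f$, $\mathbb E_N\Delta=0$. We have $Z_N\ge1$ by the remark on the cube in Section~\ref{sec:intro}. A chain of $N+N'$ blocks consists of two chains modulo translation and the displacement $F(B_{N+1})-F(B_N)\in[-5,5]$, so Lemma~\ref{lem:cut} gives $Z_{N+N'}\le10Z_NZ_{N'}$. The sequence $\log(10Z_N)$ is thus subadditive, and for a subadditive sequence $a_N$ the ratio $a_N/N$ converges to $\inf_N a_N/N$. Hence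
\begin{equation}\label{eq:rho}
\rho=\lim_{N\to\infty}Z_N^{1/N}\quad\text{exists and lies in }[1,\infty).
\end{equation}

\section{The end shapes change the displacement by at most 8}\label{sec:shapes}

Given the shapes of some blocks, the displacements between them are independent, but their laws depend on these shapes. We show that this dependence amounts to a shift by a bounded amount, uniformly in $N$ and $d$. The reason is monotonicity: raising a boundary block raises everything attached to it, and any shape lies below any other shape raised by $4$.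

Call a shape \emph{strict} if it satisfies the inequalities that define $\mathcal X$ strictly; $\mu_0$-almost every shape is strict, and a strict shape has $\max-\min<2$. Let $N\ge3$. For $\xi\in\mathcal X$ and $\xi'\in\mathcal X_0$ let $D(\xi,\xi')$ be the set of $(B_2,\dots,B_{N-1},\tau)$ such that $(\xi,B_2,\dots,B_{N-1},\xi'+\tau)$ is a chain. It is a bounded polytope. If $\xi,\xi'$ are strict it has nonempty interior: let $c=\frac12(\max\xi+\min\xi)$ be the \emph{midrange} of $\xi$, take all interior entries near $c$ and $\tau$ such that the midrange of $\xi'+\tau$ is near $c$; all inequalities then hold strictly. For strict shapes $\xi,\xi'$ let $\nu^{(N)}_{\xi,\xi'}$ be the law of $\tau$ under the uniform measure on $D(\xi,\xi')$. By Lemma~\ref{lem:cut} this is the conditional law of $\Delta$ under $\mathbb P_N$ given that $B_1,B_N$ have shapes $\xi,\xi'$. The assumption $N\ge3$ is needed: for $N=2$, $d=1$, $\xi=(-0.9,0,0.9)$ and $\xi'=-\xi$, the constraints at the position pairs $(0,0)$, $(2,0)$ force $\tau\le-0.8$ and the pair $(2,2)$ forces $\tau\ge0.8$, so no chain exists.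

We recall the four functions theorem of Ahlswede and Daykin: if $\phi_1,\dots,\phi_4\ge0$ are functions on a finite distributive lattice with $\phi_1(x)\phi_2(y)\le\phi_3(x\wedge y)\phi_4(x\vee y)$ for all $x,y$, then $\sum\phi_1\sum\phi_2\le\sum\phi_3\sum\phi_4$. In $\mathbb R^m$, $\wedge$ and $\vee$ denote the coordinatewise minimum and maximum.

\begin{lemma}[Holley's inequality for polytopes]\label{lem:holley}
Let $D_1,D_2\subset\mathbb R^m$ be bounded polytopes with nonempty interior such that $x\in D_1$, $y\in D_2$ imply $x\wedge y\in D_1$ and $x\vee y\in D_2$. Let $\tau$ be one of the coordinates. Then the uniform laws satisfy $P_{D_1}(\tau>t)\le P_{D_2}(\tau>t)$ for all $t\in\mathbb R$.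
\end{lemma}

\begin{proof}
Apply the four functions theorem on the points of $\epsilon\mathbb Z^m$ in a box containing $D_1\cup D_2$, with $\phi_1=1_{D_1}1_{\tau>t}$, $\phi_2=1_{D_2}$, $\phi_3=1_{D_1}$, $\phi_4=1_{D_2}1_{\tau>t}$. If $\phi_1(x)\phi_2(y)=1$, then $x\wedge y\in D_1$, $x\vee y\in D_2$ and $\tau(x\vee y)\ge\tau(x)>t$, so the hypothesis holds. Multiply the conclusion by $\epsilon^{2m}$ and let $\epsilon\to0$. The four sets have boundaries of measure zero, so the sums converge to volumes, and $|D_1\cap\{\tau>t\}|\,|D_2|\le|D_1|\,|D_2\cap\{\tau>t\}|$.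
\end{proof}

\begin{lemma}\label{lem:shapes}
For $N\ge3$, strict shapes $\xi,\xi',\tilde\xi,\tilde\xi'$ and $t\in\mathbb R$,
\[
\nu^{(N)}_{\xi,\xi'}\big((t+8,\infty)\big)\le\nu^{(N)}_{\tilde\xi,\tilde\xi'}\big((t,\infty)\big).
\]
\end{lemma}

\begin{proof}
We first change the left block. The entries of $\xi$ are at most $2$ and those of $\tilde\xi$ are at least $-2$, so $\xi\le\xi^*:=\tilde\xi+4$ entrywise. Let $x\in D(\xi,\xi')$ and $y\in D(\xi^*,\xi')$. The constraints that do not involve the left block are the same for both sets and have the form $z_a-z_b\le\text{const}$ for two coordinates $a,b$ (one of which may be $\tau$). Such a constraint passes to $x\wedge y$: if the minimum at $b$ is $x_b$, then $(x\wedge y)_a-(x\wedge y)_b\le x_a-x_b$, and likewise if it is $y_b$. It passes to $x\vee y$: if the maximum at $a$ is $x_a$, then $(x\vee y)_a-(x\vee y)_b\le x_a-x_b$, and likewise if it is $y_a$. The remaining constraints read $x_a\in[\xi(p)-1,\xi(p)+1]$ and $y_a\in[\xi^*(p)-1,\xi^*(p)+1]$; since $\xi(p)\le\xi^*(p)$, the minimum of $x_a,y_a$ lies in the first interval and the maximum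 in the second. So Lemma~\ref{lem:holley} applies, and since $D(\xi^*,\xi')$ is $D(\tilde\xi,\xi')$ shifted by $4$ in every coordinate,
\[
\nu^{(N)}_{\xi,\xi'}\big((t+8,\infty)\big)\le\nu^{(N)}_{\tilde\xi,\xi'}\big((t+4,\infty)\big).
\]
To change the right block, pin it instead of the left one. The coordinates $(B_2-\tau,\dots,B_{N-1}-\tau,-\tau)$ arise by a volume-preserving map, the right block is now fixed, and $-\tau$ is the position of the left block. The same argument, with $\tilde\xi'\le\xi'+4$, shows that $-\tau$ under $\nu^{(N)}_{\tilde\xi,\tilde\xi'}$ is stochastically dominated by $-\tau+4$ under $\nu^{(N)}_{\tilde\xi,\xi'}$. Changing signs, $\tau$ under $\nu^{(N)}_{\tilde\xi,\xi'}$ is dominated by $\tau+4$ under $\nu^{(N)}_{\tilde\xi,\tilde\xi'}$.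
\end{proof}

\begin{corollary}\label{cor:mix}
Let $N\ge3$ and let $\nu$ be a mixture $\int\nu^{(N)}_{\xi,\xi'}\,\pi(d\xi,d\xi')$, with $\pi$ a probability measure on pairs of strict shapes. Then the mean of $\nu$ lies in $[-8,8]$, its standard deviation differs from $\sqrt{V_N}$ by at most $8$, and
\[
e^{-8|h|}M_N(h)\le\int e^{h\tau}\,\nu(d\tau)\le e^{8|h|}M_N(h)\qquad(h\in\mathbb R).
\]
\end{corollary}

\begin{proof}
The law $\nu'$ of $\Delta$ under $\mathbb P_N$ is also such a mixture. Averaging Lemma~\ref{lem:shapes} over both pairs of shapes, the distribution functions satisfy $G_\nu(t+8)\ge G_{\nu'}(t)$ and $G_{\nu'}(t+8)\ge G_\nu(t)$. So the quantile functions $q_\nu(u)=\inf\{t:G_\nu(t)\ge u\}$ and $q_{\nu'}(u)$ differ by at most $8$, and for $u$ uniform on $(0,1)$ they are random variables with laws $\nu$ and $\nu'$. The three claims follow, using $\mathbb E_N\Delta=0$ and the triangle inequality for standard deviations.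
\end{proof}

\begin{corollary}\label{cor:super}
For $N\ge3$, $k\ge1$ and $h\in\mathbb R$, \ $M_{k(N-1)+1}(h)\ge\big(e^{-8|h|}M_N(h)\big)^k$.
\end{corollary}

\begin{proof}
In a chain of $k(N-1)+1$ blocks condition on the shapes $\xi_0,\dots,\xi_k$ of the blocks $1,N,2N-1,\dots,k(N-1)+1$. The $k$ displacements between consecutive ones are then independent with laws $\nu^{(N)}_{\xi_{j-1},\xi_j}$, their sum is $\Delta$, and Corollary~\ref{cor:mix} bounds each factor from below.
\end{proof}

For general $n$ write $n+1=\ell N+r$ with $0\le r<\ell$; the last $r$ vertices form the \emph{tail}. For $N\ge1$ we have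
\begin{equation}\label{eq:Nn}
\frac n{6d}\le N\le\frac nd ,
\end{equation}
because $N\le(n+1)/(2d+1)\le n/d$ and $2N\ge N+1>(n+1)/(2d+1)\ge n/(3d)$.

\begin{corollary}\label{cor:general}
If $N\ge3$, that is $n\ge6d+2$, then $\mathbb Ee^{hf(n)}\le e^{13|h|}M_N(h)$ for all $h$, and the standard deviation of $f(n)$ differs from $\sqrt{V_N}$ by at most $13$. If $N<3$, then $|f(n)|\le4$.
\end{corollary}

\begin{proof}
Let $N\ge3$. The tail is adjacent only to itself and to block $N$, so integrating it out produces a weight that depends only on the shape of $B_N$. Given the shapes of $B_1$ and $B_N$, the displacement $\Delta=F(B_N)-F(B_1)$ therefore has law $\nu^{(N)}_{\xi,\xi'}$ also under $\mathbb P$, and Corollary~\ref{cor:mix} applies to its law. It remains to see that $|f(n)-\Delta|\le5$. We have $|F(B_1)|=|F(B_1)-f(0)|\le2$. If $r=0$ then $|f(n)-F(B_N)|\le2$. If $r\ge1$, the vertex $n=\ell N+r-1$ is at distances $r$ and $r+1\le2d+1$ from the vertices $\ell N-1$ and $\ell N-2$ of block $N$; one of these distances is odd, so $|f(n)-F(B_N)|\le3$.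

If $N<3$ then $n\le6d+1$. Sums of $k$ odd integers from $[1,2d+1]$ cover all integers of the parity of $k$ in $[k,k(2d+1)]$. An odd $n\le 6d+1$ is therefore such a sum with $k\in\{1,3\}$ and an even $n$ is one with $k\in\{2,4\}$, so the graph distance from $0$ to $n$ is at most $4$.
\end{proof}

\section{The slack is of order $1/d$}\label{sec:energy}

Let $d\ge7$. Consecutive blocks are not completely joined, so to chain frames we need shorter windows. Split every block into two consecutive \emph{sub-blocks} of lengths $d+1$ and $d$; a chain of $N$ blocks gives sub-blocks $H_1,\dots,H_{2N}$. Any two consecutive sub-blocks have total length $2d+1$, so all pairs of opposite parity in $H_j\cup H_{j+1}$ are adjacent. Let $m_{e,j},m_{o,j}$ be the numbers of even and odd vertices in $H_j$ and $m_j$ their minimum. Then $|m_{e,j}-m_{o,j}|\le1$, $m_j\ge\lfloor d/2\rfloor\ge3$, and $m_j-2\ge(d-5)/2\ge d/10$. For $H=H_j$ the quantities of Section~\ref{sec:scales} carry the index $j$, and we name the endpoints: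
\[
I_j=[x_j^-,x_j^+]=[E_j^+-1,O_j^-],\qquad J_j=[y_j^-,y_j^+]=[O_j^+-1,E_j^-],
\]
\begin{equation}\label{eq:ranges}
r_{e,j}=1+x_j^--y_j^+,\qquad r_{o,j}=1+y_j^--x_j^+,\qquad \gamma_j=|I_j|+|J_j|=2-r_{e,j}-r_{o,j}.
\end{equation}
The constraints between $H_j$ and $H_{j+1}$ give $x_j^-\le x_{j+1}^+$ and $x_{j+1}^-\le x_j^+$, so $I_j\cap I_{j+1}\ne\emptyset$, and in the same way $J_j\cap J_{j+1}\neq\emptyset$. In particular the union of consecutive $I_j$ is an interval whose length is at most the sum of their lengths, and likewise for the $J_j$.

In view of \eqref{eq:extreme}, the natural energy of a sub-block is $U_j=-(m_j-2)\log(r_{e,j}r_{o,j})$. Since $r_{e,j}r_{o,j}\le(1-\gamma_j/2)^2\le e^{-\gamma_j}$,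
\begin{equation}\label{eq:Ugamma}
U_j\ge(m_j-2)\gamma_j\ge\frac d{10}\,\gamma_j\ge0 .
\end{equation}
The slack controls the motion of $F$. For a block with its two sub-blocks, $F(B)=\frac14(2+\max x^-+\min x^++\max y^-+\min y^+)$, the extrema being over the two sub-blocks. For the blocks $i$ and $i+1$ the numbers $\max x^-$ and $\min x^+$ of both blocks lie in the union of four consecutive intervals $I_j$, and $\max y^-$, $\min y^+$ in the union of the four $J_j$. Hence $|F(B_{i+1})-F(B_i)|\le\frac12\sum\gamma_j$, summed over these four sub-blocks. Each sub-block occurs for at most two values of $i$, so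
\begin{equation}\label{eq:W}
W:=\sum_{i=1}^{N-1}|F(B_{i+1})-F(B_i)|\le\sum_{j=1}^{2N}\gamma_j\le\frac{10}d\sum_{j=1}^{2N}U_j .
\end{equation}

The exact computation of Example~\ref{ex:bip} is not available for a chain. What remains is convexity: in extreme coordinates the law has density $e^{-\mathcal U}$ with $\mathcal U$ convex on a convex domain of dimension of order $N$, not $Nd$, and contracting the domain toward a point of zero energy shows that the energy is typically at most of the order of the dimension.

\begin{lemma}\label{lem:energy}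
Let $d\ge7$, $N\ge1$ and $0\le\kappa\le\frac12$. Then $\mathbb E_N\exp\big(\kappa\sum_jU_j\big)\le e^{13\kappa N}$. Consequently $\mathbb E_N\exp\big(\kappa\frac d{10}W\big)\le e^{13\kappa N}$ and $\mathbb P_N\big(\sum_jU_j\ge15N\big)\le e^{-N}$.
\end{lemma}

\begin{proof}
Use extreme coordinates for each of the $4N$ parity classes of the sub-blocks and pin $E_1^-=0$. Let $X\in\mathbb R^{8N-1}$ collect the other extremes. The measure modulo translation is $e^{-\mathcal U(X)}\,dX\,d\zeta$ for each choice of labels, where $\mathcal U(X)=-\sum(m-2)\log r$, summed over the classes with their sizes $m$ and ranges $r$. For fixed labels and $\zeta$, the Lipschitz constraints and the conditions $r>0$ are linear in $X$, so they define a convex set $D_\zeta$. It contains the point $X^*$ at which all maxima are $1$ and all minima are $0$, because then all values lie in $[0,1]$. The function $\mathcal U$ is convex on $D_\zeta$ and $\mathcal U(X^*)=0$. Let $\lambda=1-\kappa$ and $Y(X)=X^*+\lambda(X-X^*)\in D_\zeta$. Then $\mathcal U(Y(X))\le\lambda\,\mathcal U(X)$, so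
\[
\int_{D_\zeta}e^{-\lambda\mathcal U(X)}\,dX\le\int_{D_\zeta}e^{-\mathcal U(Y(X))}\,dX=\lambda^{-(8N-1)}\int_{Y(D_\zeta)}e^{-\mathcal U}\le\lambda^{-8N}\int_{D_\zeta}e^{-\mathcal U}.
\]
Integrating over $\zeta$ and summing over labels gives $\mathbb E_Ne^{\kappa\mathcal U}\le(1-\kappa)^{-8N}\le e^{16\kappa N\log2}$, where $-\log(1-\kappa)\le2\kappa\log2$ on $[0,\frac12]$ by convexity. The contribution of $H_j$ to $\mathcal U$ is $U_j$, or $U_j-\log r$ with $r\le2$ the range of the larger class. Hence $\sum_jU_j\le\mathcal U+2N\log2$, and $\mathbb E_Ne^{\kappa\sum U_j}\le e^{18\kappa N\log2}\le e^{13\kappa N}$. The second claim follows from \eqref{eq:W}, and the third from Markov's inequality with $\kappa=\frac12$, which gives $e^{13N/2-15N/2}$.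
\end{proof}

The lemma shows that $|\Delta|\le W$ is typically at most of order $N/d$, or $n/d^2$. This does not yet contradict \eqref{eq:conj}: the resulting variance bound $n^2d^{-4}$ is smaller than $nd^{-2}$ only when $n<d^2$, where $nd^{-2}+1<2$. We need the square-root cancellation that brings $N/d$ down to $\sqrt N/d$.

\section{Regular indices have positive density}\label{sec:regular}

From now until the end of Section~\ref{sec:lower}, $d\ge d_0$. The cancellation will come from cutting the chain at its regular indices, so we need many of them. Whether the middle one of five consecutive blocks is regular is decided by the three middle blocks. We fix the two outer blocks, assume that they fit a common frame up to an error $O(1/d)$, and compare the volume of all fillings with the volume of the fillings that stay in that frame.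

Consider five consecutive blocks, renamed $B_1,\dots,B_5$, with sub-blocks $H_1,\dots,H_{10}$. Let $\delta=1600/d$. The pair $(B_1,B_5)$ is \emph{framed by} $(x,y)\in\mathbb R^2$ if
\[
I_j\subset[x,x+\delta]\ \text{ and }\ J_j\subset[y,y+\delta]\ \text{ for } j\in\{1,2,9,10\},\qquad |x-y|\le\tfrac1{400},
\]
and \emph{framed} if it is framed by some $(x,y)$. Given $B_1$ and $B_5$, let $\mathcal V$ be the volume of the triples $(B_2,B_3,B_4)$ that complete them to a chain, and $\mathcal V_{\mathrm{reg}}$ the volume of those for which the links $(B_2,B_3)$ and $(B_3,B_4)$ are full.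

\begin{lemma}\label{lem:local}
There are absolute constants $c',C'>0$ such that, for $d\ge d_0$ and $(B_1,B_5)$ framed by $(x,y)$,
\[
c'\Phi\le\mathcal V_{\mathrm{reg}}\le\mathcal V\le C'\Phi,\qquad\Phi=(1+s)^{m_E}(1-s)^{m_O},\quad s=x-y,
\]
where $m_E,m_O$ are the numbers of even and odd vertices in the three middle blocks.
\end{lemma}

\begin{proof}
\emph{Lower bound.} By the definition of $I_j,J_j$, the even values of $B_1,B_5$ lie in $[y,x+1+\delta]$ and the odd values in $[x,y+1+\delta]$. Let the even values of $B_2,B_3,B_4$ be arbitrary in $[y+\delta,x+1]$ and the odd values arbitrary in $[x+\delta,y+1]$. A middle even value exceeds any odd value by at most $(x+1)-x$, and an outer even value exceeds a middle odd value by at most $(x+1+\delta)-(x+\delta)$. A middle odd value exceeds any even value by at most $(y+1)-y$, and an outer odd value exceeds a middle even value by at most $(y+1+\delta)-(y+\delta)$. So all four links are full. The two intervals have lengths $1\pm s-\delta\ge(1\pm s)(1-2\delta)\ge(1\pm s)e^{-4\delta}$, because $1\pm s\ge\frac12$ and $\delta\le\frac18$. With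 $m_E+m_O=3\ell\le9d$ we get $\mathcal V_{\mathrm{reg}}\ge e^{-36\delta d}\,\Phi=e^{-36\cdot1600}\,\Phi$.

\emph{Upper bound.} Use extreme coordinates for the $12$ classes of $H_3,\dots,H_8$. Each class has at most $(d+2)/2\le d$ vertices, so there are at most $d^{24}$ choices of labels, and the $\zeta$'s range over a set of volume at most $1$. The extremes are translates of the endpoints $x_j^\pm,y_j^\pm$. Keeping only part of the constraints,
\[
\mathcal V\le d^{24}\int\prod_{j=3}^8 r_{e,j}^{\,m_{e,j}-2}\,r_{o,j}^{\,m_{o,j}-2}\ dx_j^-dx_j^+dy_j^-dy_j^+,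
\]
over the set where the ranges are nonnegative, the intervals $I_2,\dots,I_8$ are nonempty with consecutive ones intersecting, and likewise $J_2,\dots,J_8$. We shall see that each of the $24$ variables is confined to a window of width $O(1/d)$, which cancels the factor $d^{24}$.

Let $\hat x_j^\pm=x_j^\pm-x$ and $\hat y_j^\pm=y_j^\pm-y$. By \eqref{eq:ranges} and $1+t\le e^t$,
\[
r_{e,j}=1+s+\hat x_j^--\hat y_j^+\le(1+s)\exp\frac{\hat x_j^--\hat y_j^+}{1+s},\qquad r_{o,j}\le(1-s)\exp\frac{\hat y_j^--\hat x_j^+}{1-s}.
\]
So the integrand is at most $(1+s)^{m_E-12}(1-s)^{m_O-12}\le2\Phi$ times $e^{\Sigma_x+\Sigma_y}$, where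
\[
\Sigma_x=\sum_{j=3}^8\big(\kappa_{e,j}\hat x_j^--\kappa_{o,j}\hat x_j^+\big),\quad\Sigma_y=\sum_{j=3}^8\big(\kappa_{o,j}\hat y_j^--\kappa_{e,j}\hat y_j^+\big),
\]
and $\kappa_{e,j}=(m_{e,j}-2)/(1+s)$, $\kappa_{o,j}=(m_{o,j}-2)/(1-s)$. Moving $I_j$ to the right widens the even range and narrows the odd range, and the two effects nearly cancel. Indeed $\kappa_{e,j},\kappa_{o,j}\ge d/20$, while
\[
|\kappa_{e,j}-\kappa_{o,j}|=\frac{|(m_{e,j}-m_{o,j})-s(m_{e,j}+m_{o,j}-4)|}{1-s^2}\le\frac43\Big(1+\frac d{400}\Big)\le\frac d{240};
\]
this is where the bound on $|s|$, the balance $|m_{e,j}-m_{o,j}|\le1$ and $d\ge1600$ are used. Let $\beta_j=|I_j|$. The intervals are chained to $I_2\subset[x,x+\delta]$, so $|\hat x_j^-|\le\delta+\sum_{k=3}^8\beta_k$. Since $\kappa_{e,j}\hat x_j^--\kappa_{o,j}\hat x_j^+=-\kappa_{o,j}\beta_j+(\kappa_{e,j}-\kappa_{o,j})\hat x_j^-$,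
\[
\Sigma_x\le-\frac d{20}\sum_j\beta_j+\frac{6d}{240}\Big(\delta+\sum_j\beta_j\Big)=-\frac d{40}\sum_j\beta_j+40 .
\]
Use the variables $(\hat x_j^-,\beta_j)$. Given the $\beta$'s, $\hat x_3^-$ lies in $[-\beta_3,\delta]$, and for $j\ge4$, given $\hat x_{j-1}^-$, the variable $\hat x_j^-$ lies in $[\hat x_{j-1}^--\beta_j,\hat x_{j-1}^-+\beta_{j-1}]$. Substituting $\beta_j=b_j/d$,
\[
\int e^{\Sigma_x}\le e^{40}d^{-12}\int_{[0,\infty)^6}e^{-\sum b_j/40}\,(b_3+1600)\prod_{j=4}^8(b_j+b_{j-1})\,db=Cd^{-12}.
\]
For $\Sigma_y$ the identity $\kappa_{o,j}\hat y_j^--\kappa_{e,j}\hat y_j^+=-\kappa_{e,j}|J_j|+(\kappa_{o,j}-\kappa_{e,j})\hat y_j^-$ gives the same bound with $J_j$ in place of $I_j$. Altogether $\mathcal V\le d^{24}\cdot2\Phi\cdot(Cd^{-12})^2$.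
\end{proof}

Let $c_*=c'/C'\in(0,1]$. In a chain of $N$ blocks, let the $k$-th \emph{group}, $1\le k\le\lfloor N/5\rfloor$, consist of the blocks $5k-4,\dots,5k$. A group is \emph{good} if its ten sub-blocks satisfy $\sum U_j\le150$.

\begin{lemma}\label{lem:good}
Let $d\ge d_0$ and $\delta_0=1500/d$.
\begin{itemize}
\item[(i)] For a good group there is $(x_0,y_0)$ with $|x_0-y_0|\le\frac1{400}$ such that $I_j\subset[x_0,x_0+\delta_0]$ and $J_j\subset[y_0,y_0+\delta_0]$ for all ten sub-blocks. In particular its outer blocks are framed.
\item[(ii)] For $N\ge40$, with $\mathbb P_N$-probability at least $1-e^{-N}$ at least $3N/40$ groups are good.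
\end{itemize}
\end{lemma}

\begin{proof}
(i) By \eqref{eq:Ugamma}, $\sum\gamma_j\le\delta_0$. The union of the ten $I_j$ is an interval of length at most $\delta_0$; let $x_0$ be its left endpoint, and define $y_0$ from the $J_j$ in the same way. Let $s=x_0-y_0$. For any one of the sub-blocks, $U_j\le150$ and $m_j-2\ge d/10$ give $r_{e,j}r_{o,j}\ge e^{-\delta_0}\ge1-\delta_0$, while \eqref{eq:ranges} gives $r_{e,j}r_{o,j}\le(1+s+\delta_0)(1-s+\delta_0)=(1+\delta_0)^2-s^2$. Hence $s^2\le3\delta_0+\delta_0^2\le6000/d\le400^{-2}$.

(ii) On the event $\sum_jU_j<15N$ fewer than $N/10$ groups fail to be good, as all $U_j\ge0$. There are more than $N/5-1$ groups, so more than $N/10-1\ge3N/40$ are good. Apply Lemma~\ref{lem:energy}.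
\end{proof}

\begin{lemma}\label{lem:regular}
Let $\varepsilon_0=c_*/40$ and $c_1=c_*/60$. For $d\ge d_0$ and all $N\ge1$, \ $\mathbb P_N(R\le\varepsilon_0N)\le2e^{-c_1N}$.
\end{lemma}

\begin{proof}
For $N<40$ the right side exceeds $2e^{-2/3}>1$. Let $N\ge40$, pin $f(0)=0$, and condition on all blocks except the three middle blocks of each group. The middle triples are then independent, each uniform on its set of admissible fillings. Goodness of a group depends on its middle blocks, but being framed depends only on the outer blocks, which are fixed by the conditioning. In a group with framed outer blocks the central block is regular with conditional probability $\mathcal V_{\mathrm{reg}}/\mathcal V\ge c_*$. By Lemma~\ref{lem:good}, outside an event of probability $e^{-N}$ at least $m=\lceil3N/40\rceil$ groups have framed outer blocks, and then $R$ stochastically dominates a binomial variable with parameters $(m,c_*)$. Chernoff's bound $P(\operatorname{Bin}(m,p)\le(1-a)mp)\le e^{-a^2mp/2}$ with $a=\frac23$, together with $c_*m/3\ge\varepsilon_0N$, gives $\mathbb P_N(R\le\varepsilon_0N)\le e^{-N}+e^{-2c_*m/9}\le2e^{-c_*N/60}$.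
\end{proof}

We combine this with the energy estimate in the form needed below. The constant $h_0$ of Theorem~\ref{thm:main}(a) is chosen so small that the reward $e^{2h_0dW}$ for moving cannot pay for the absence of regular indices.

\begin{corollary}\label{cor:tilt}
Let $h_0=c_1/1040$. For $d\ge d_0$ and $N\ge1$,
\[
\mathbb E_N\,e^{2h_0dW}\le e^{c_1N/4},\qquad\mathbb E_N\big[e^{2h_0dW}1_{R\le\varepsilon_0N}\big]\le\sqrt2\,e^{-c_1N/4}.
\]
\end{corollary}

\begin{proof}
Lemma~\ref{lem:energy} with $\kappa=20h_0$ gives the first bound, as $260h_0=c_1/4$. With $\kappa=40h_0=c_1/26\le\frac12$ it gives $\mathbb E_Ne^{4h_0dW}\le e^{c_1N/2}$, and the Cauchy--Schwarz inequality and Lemma~\ref{lem:regular} bound the second expectation by $e^{c_1N/4}\cdot\sqrt2\,e^{-c_1N/2}$.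
\end{proof}

\section{Symmetric transfer kernels and the growth rate of $M_N(h)$}\label{sec:operators}

To see what we are after, suppose that the steps of $F$ were independent with a symmetric law $q$ satisfying $\int w_*\,dq\le C$, where
\[
w_*(a)=e^{2h_0d|a|}.
\]
Symmetry replaces $e^{ha}$ by $\cosh ha$, which has no linear term. For $|h|\le h_0d$, the inequalities $\cosh t\le1+\frac12t^2e^{|t|}$ and $y^2/2\le e^y$ at $y=h_0d|a|$ give
\begin{equation}\label{eq:cosh}
\cosh ha\le1+\tfrac12h^2a^2e^{|ha|}\le1+\frac{h^2}{h_0^2d^2}\,w_*(a),
\end{equation}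
so $\int e^{ha}dq\le1+Ch^2/(h_0d)^2$, and $N$ steps give $\log M_N(h)\le CNh^2/(h_0d)^2$.

In the chain, $Z_N(h)=\langle1,K_h^{N-1}1\rangle$ in $L^2(\mu_0)$, where $K_h(b,b')$ is the integral of $e^{ha}$ over those $a$ for which $(b,b'+a)$ is a link. The growth of the powers of an operator with nonnegative kernel is bounded by the norm of its symmetric part. If compatibility were symmetric, the symmetric part of $K_h$ would be obtained by replacing $e^{ha}$ with $\cosh ha$, and at $h=0$ its norm would be controlled by the growth rate $\rho$. Without symmetry this approach loses at order zero in $h$: the matrix $\left(\begin{smallmatrix}0&2\\0&0\end{smallmatrix}\right)$ has square zero, yet its symmetric part has norm $1$. The reflection \eqref{eq:R1} reverses a chain but also reflects its end blocks, and \eqref{eq:R2} undoes this reflection provided that the first and last links are full. Consecutive segments share a block, so this block must have a full link on both sides. This is why we cut at regular indices.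

\subsection*{Three facts on nonnegative kernels}
We work in the real space $L^2(\mu_0)$. A measurable kernel $k\ge0$ on $\mathcal X_0\times\mathcal X_0$ acts by $(kv)(b)=\int k(b,b')v(b')\mu_0(db')$, and $k^T(b,b')=k(b',b)$. Since $|kv|\le k|v|$, the operator norm is $\|k\|=\sup\langle u,kv\rangle$ over unit vectors $u,v\ge0$.

\begin{lemma}\label{lem:kernels}
Let $k,k_1,k_2,\dots$ be nonnegative kernels.
\begin{itemize}
\item[(i)] If $k\le\sum_gk_g$ pointwise, then $\|k\|\le\sum_g\|k_g\|$.
\item[(ii)] If $k=k^T$ and $\|k\|<\infty$, then $\|k\|\le\limsup_{m\to\infty}\langle1,k^{2m}1\rangle^{1/2m}$.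
\item[(iii)] If $\|k\|<\infty$ and $\|\frac12(k+k^T)\|\le\vartheta<1$, then $\sum_{m\ge0}\langle u,k^mv\rangle\le\|u\|\,\|v\|/(1-\vartheta)$ for all $u,v\ge0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) follows from the formula for the norm and monotone convergence.

(ii) Let $v$ be bounded, $|v|\le c$, with $kv\ne0$. By symmetry, $\|k^mv\|^2=\langle k^{m-1}v,k^{m+1}v\rangle\le\|k^{m-1}v\|\,\|k^{m+1}v\|$ for $m\ge1$. So the ratios $\|k^{m+1}v\|/\|k^mv\|$ are positive and nondecreasing, and $\|k^mv\|\ge\|v\|(\|kv\|/\|v\|)^m$. On the other hand $|k^mv|\le c\,k^m1$, so $\|k^mv\|^2\le c^2\langle1,k^{2m}1\rangle$. Taking roots, $\|kv\|/\|v\|$ is at most the limsup. Bounded functions are dense in $L^2(\mu_0)$.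

(iii) Let $v_M=\sum_{m=0}^Mk^mv\ge0$. Then $v_M-kv_M=v-k^{M+1}v\le v$. Pairing with $v_M$ and using $\langle v_M,kv_M\rangle=\langle v_M,\frac12(k+k^T)v_M\rangle\le\vartheta\|v_M\|^2$ gives $(1-\vartheta)\|v_M\|^2\le\|v_M\|\,\|v\|$. Hence $\langle u,v_M\rangle\le\|u\|\,\|v\|/(1-\vartheta)$ for every $M$.
\end{proof}

\subsection*{Excursion kernels}
An \emph{excursion of length} $g\ge1$ is a chain $(B_1,\dots,B_{g+1})$ whose first and last links are full and which has no two consecutive full links. For $g=1$ it is one full link; for $g=2$ there is none. The part of a chain between two consecutive regular indices is an excursion. Let $Q^{(g)}(B,B')$ be the volume of the $(B_2,\dots,B_g)$ such that $(B,B_2,\dots,B_g,B')$ is an excursion; $Q^{(1)}$ is the indicator of a full link. By \eqref{eq:five}, $Q^{(g)}\le10^{\ell(g-1)}$ and $Q^{(g)}(B,B')=0$ unless $|F(B')-F(B)|\le5g$. It is invariant under translating both arguments. For a continuous weight $w\colon\mathbb R\to[0,\infty)$ define the bounded kernel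
\[
Q^{(g)}[w](b,b')=\int Q^{(g)}(b,b'+a)\,w(a)\,da\qquad(b,b'\in\mathcal X_0).
\]

\begin{lemma}\label{lem:sym}
$Q^{(g)}(B,B')=Q^{(g)}(B',B)$. Consequently $Q^{(g)}[w]^T=Q^{(g)}[w(-\,\cdot)]$; the kernel $Q^{(g)}[w]$ is symmetric for even $w$, and the symmetric part of $Q^{(g)}[e^{ha}]$ is $Q^{(g)}[\cosh ha]$.
\end{lemma}

\begin{proof}
For $g=1$ this is \eqref{eq:R2}. For $g\ge2$ let $(B,B_2,\dots,B_g,B')$ be an excursion. By \eqref{eq:R1}, $(\theta B',\theta B_g,\dots,\theta B_2,\theta B)$ is a chain with the reversed pattern of full links, hence an excursion. Its first and last links are full, so by \eqref{eq:R2} they remain full when $\theta B'$ is replaced by $B'$ and $\theta B$ by $B$. Thus the volume-preserving map $(B_2,\dots,B_g)\mapsto(\theta B_g,\dots,\theta B_2)$ sends excursions from $B$ to $B'$ to excursions from $B'$ to $B$, which gives $Q^{(g)}(B,B')\le Q^{(g)}(B',B)$, and equality follows by exchanging the roles. Finally $Q^{(g)}(b',b+a)=Q^{(g)}(b+a,b')=Q^{(g)}(b,b'-a)$, which gives the formula for the transpose.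
\end{proof}

Let $g_1,\dots,g_k\ge1$, $i_j=1+g_1+\dots+g_j$ for $0\le j\le k$, and $N=i_k$. Apply Lemma~\ref{lem:cut} with the blocks $B_{i_0},\dots,B_{i_k}$ as the sets $W_j$, their shapes $\xi_j$ and $\tau_j=F(B_{i_j})-F(B_{i_{j-1}})$. For $u,v\ge0$,
\begin{equation}\label{eq:product}
\big\langle u,\,Q^{(g_1)}[w]\cdots Q^{(g_k)}[w]\,v\big\rangle=\int u(\xi_0)\,v(\xi_k)\prod_{j=1}^kw(\tau_j),
\end{equation}
the integral modulo translation over the chains of $N$ blocks in which every segment $(B_{i_{j-1}},\dots,B_{i_j})$ is an excursion. The regular indices of such a chain are exactly $i_1,\dots,i_{k-1}$.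

Excursions have unbounded length, and we shall sum over $g$. Long excursions mean few regular indices, so they are exponentially costly compared with $\rho^g$.

\begin{lemma}\label{lem:sum}
For $d\ge d_0$, \ $\sum_{g\ge1}\rho^{-g}\,\|Q^{(g)}[w_*]\|\le C_2$ with $C_2$ absolute.
\end{lemma}

\begin{proof}
Fix $g$, let $k\ge1$ and $N=gk+1$. In \eqref{eq:product} with all $g_j=g$, $u=v=1$, $w=w_*$, we have $\sum|\tau_j|\le W$ and $R=k-1$, so
\[
\langle1,Q^{(g)}[w_*]^k1\rangle\le Z_N\,\mathbb E_N\big[e^{2h_0dW}1_{R=k-1}\big].
\]
If $g\ge1/\varepsilon_0$ then $k-1\le\varepsilon_0gk\le\varepsilon_0N$, and Corollary~\ref{cor:tilt} bounds the right side by $\sqrt2\,Z_Ne^{-c_1N/4}$. For every $g$ it is at most $Z_Ne^{c_1N/4}$. Take $k$-th roots along even $k\to\infty$; since $N/k\to g$, \eqref{eq:rho} and Lemma~\ref{lem:kernels}(ii) give $\|Q^{(g)}[w_*]\|\le\rho^ge^{-c_1g/4}$ for $g\ge1/\varepsilon_0$ and $\|Q^{(g)}[w_*]\|\le\rho^ge^{c_1g/4}$ for all $g$. Put $C_2=\sum_{g<1/\varepsilon_0}e^{c_1g/4}+\sum_{g\ge1}e^{-c_1g/4}$.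
\end{proof}

\begin{proposition}\label{prop:growth}
Let $C_3=C_2/h_0^2$. For $d\ge d_0$ and $|h|\le h_0d$,
\[
\limsup_{N\to\infty}\frac1N\log M_N(h)\le\frac{2C_3h^2}{d^2}.
\]
\end{proposition}

\begin{proof}
Let $h\ne0$, as $M_N(0)=1$. For $0<z\le1/\rho$ and a weight $w\le w_*$ put $\mathcal Q_z[w]=\sum_{g\ge1}z^gQ^{(g)}[w]$, a nonnegative kernel of norm at most $C_2$ by Lemmas~\ref{lem:kernels}(i) and~\ref{lem:sum}. The weights $1$, $e^{ha}$ and $\cosh ha$ are all at most $w_*$. The generating variable $z$ counts blocks: we show that $\sum_k\mathcal Q_z[e^{ha}]^k$ converges for $z$ slightly below $1/\rho$, and deduce that $Z_N(h)$ grows at most like $z^{-N}$.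

\emph{Step 1: $\|\mathcal Q_{1/\rho}[1]\|\le1$.} Let $z<1/\rho$. Expand $\mathcal Q_z[1]^k$ and use \eqref{eq:product}. For fixed $k$ and $N$, different sequences $(g_1,\dots,g_k)$ with sum $N-1$ prescribe different sets of regular indices and so describe disjoint sets of chains. Hence $\langle1,\mathcal Q_z[1]^k1\rangle\le\sum_Nz^{N-1}Z_N$, which is finite by \eqref{eq:rho} and does not depend on $k$. The kernel is symmetric by Lemma~\ref{lem:sym}, so $\|\mathcal Q_z[1]\|\le1$ by Lemma~\ref{lem:kernels}(ii). As $z\uparrow1/\rho$, $\langle u,\mathcal Q_z[1]v\rangle$ increases to $\langle u,\mathcal Q_{1/\rho}[1]v\rangle$ for $u,v\ge0$.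

\emph{Step 2: the symmetric part.} By \eqref{eq:cosh}, Step 1 and Lemma~\ref{lem:sum}, $\|\mathcal Q_{1/\rho}[\cosh ha]\|\le1+C_3h^2/d^2$. Let $\omega=2C_3h^2/d^2$ and fix $z=e^{-\omega}/\rho$. Since $z^g\le e^{-\omega}\rho^{-g}$ for all $g\ge1$,
\[
\|\mathcal Q_z[\cosh ha]\|\le e^{-\omega}(1+\omega/2)\le e^{-\omega/2}<1 .
\]
By Lemma~\ref{lem:sym} this kernel is the symmetric part of $A=\mathcal Q_z[e^{ha}]$, so Lemma~\ref{lem:kernels}(iii) gives
\begin{equation}\label{eq:resolvent}
\sum_{k\ge0}\langle u,A^kv\rangle\le\frac{\|u\|\,\|v\|}{1-e^{-\omega/2}}\qquad(u,v\ge0).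
\end{equation}

\emph{Step 3: chains without regular index.} Let $Y_N(h)$ be the integral modulo translation of $e^{h\Delta}$ over the chains of $N$ blocks with $R=0$. Since $h\Delta\le2h_0dW$, Corollary~\ref{cor:tilt} gives $Y_N(h)\le\sqrt2\,Z_Ne^{-c_1N/4}$. By \eqref{eq:rho}, $Z_N\le C_d(\rho e^{c_1/4})^N$, so $Y_N(h)\le C_d\,\rho^N$ for all $N\ge1$.

\emph{Step 4: decomposition.} Split the chains of $N$ blocks according to their set of regular indices. If it is nonempty, let $i\le j$ be its first and last elements and $g_1,\dots,g_k$ the gaps ($k=0$ if $i=j$). As in \eqref{eq:product},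
\[
Z_N(h)=Y_N(h)+\sum_{2\le i\le j\le N-1}\ \sum_{k\ge0}\ \sum_{g_1+\dots+g_k=j-i}\big\langle\varphi_i,\,Q^{(g_1)}[e^{ha}]\cdots Q^{(g_k)}[e^{ha}]\,\psi_j\big\rangle .
\]
Here $\varphi_i(b)$ is the integral of $e^{-hF(B_1)}$ over the $(B_1,\dots,B_{i-1})$ such that $(B_1,\dots,B_{i-1},b)$ is a chain without regular index whose last link is full, and $\psi_j(b)$ is the integral of $e^{hF(B_N)}$ over the $(B_{j+1},\dots,B_N)$ such that $(b,B_{j+1},\dots,B_N)$ is a chain without regular index whose first link is full. Describe $(B_1,\dots,B_{i-1})$ by its class modulo translation, a chain counted in $Y_{i-1}(h)$, and by $F(B_{i-1})\in[-5,5]$. This gives $\varphi_i\le10e^{5|h|}Y_{i-1}(h)$, and in the same way $\psi_j\le10e^{5|h|}Y_{N-j}(h)$. As $\mu_0$ is finite, Step 3 yields $\|\varphi_i\|\,\|\psi_j\|\le C_{d,h}\,\rho^{\,i-1+N-j}$. For fixed $i\le j$, multiply the inner double sum by $z^{j-i}$; it becomes part of the expansion of $\sum_k\langle\varphi_i,A^k\psi_j\rangle$ into nonnegative terms. By \eqref{eq:resolvent} and $z\rho\le1$, $z\le1$,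
\[
z^NZ_N(h)\le C_d(z\rho)^N+\sum_{i\le j}C_{d,h}\,z\,(z\rho)^{\,i-1+N-j}\le C_{d,h}N^2 .
\]
Thus $\limsup Z_N(h)^{1/N}\le1/z=\rho e^\omega$. Dividing by $Z_N^{1/N}\to\rho$ proves the proposition.
\end{proof}

\section{The upper bound for large $d$}\label{sec:upper}

Proposition~\ref{prop:growth} hides a factor $C_{d,h}N^2$ over which we have no control. Corollary~\ref{cor:super} removes it: it bounds $M_N(h)$, for each fixed $N$, through arbitrarily long chains, where only the growth rate matters.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and of the upper bound in \eqref{eq:main} for $d\ge d_0$]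
Let $|h|\le h_0d$ and $N\ge3$. By Corollary~\ref{cor:super}, $\log M_N(h)-8|h|\le\frac1k\log M_{k(N-1)+1}(h)$. Letting $k\to\infty$ and using Proposition~\ref{prop:growth},
\[
\log M_N(h)\le8|h|+2C_3(N-1)h^2/d^2 .
\]
For $n\ge6d+2$, Corollary~\ref{cor:general} and \eqref{eq:Nn} give
\[
\mathbb Ee^{hf(n)}\le\exp\big(21|h|+2C_3nh^2/d^3\big),
\]
which is (a). Take $h=\min\big(h_0,(d^3/n)^{1/2}\big)$. Then $\mathbb Ee^{h|f(n)|}\le\mathbb Ee^{hf(n)}+\mathbb Ee^{-hf(n)}\le2e^{21h_0+2C_3}$, and $y^2/2\le e^y$ gives
\[
\operatorname{Var}(f(n))=\mathbb Ef(n)^2\le2h^{-2}\,\mathbb Ee^{h|f(n)|}\le C\max\big(h_0^{-2},nd^{-3}\big)\le C(1+nd^{-3}).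
\]
For $n\le6d+1$ we have $|f(n)|\le4$ by Corollary~\ref{cor:general}.
\end{proof}

\section{The lower bound for large $d$}\label{sec:lower}

We use two elementary facts. For a square-integrable $X$ and a $\sigma$-algebra $\mathcal G$,
\begin{equation}\label{eq:total}
\operatorname{Var}(X)=\mathbb E\operatorname{Var}(X\mid\mathcal G)+\operatorname{Var}\big(\mathbb E[X\mid\mathcal G]\big).
\end{equation}
And if the law of $X$ has density at least $a$ on an interval of length $b$, then
\begin{equation}\label{eq:density}
\operatorname{Var}(X)\ge ab^3/12,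
\end{equation}
because the integral of $(t-t_0)^2$ over such an interval is at least $b^3/12$ for every $t_0$. The comparison between $f(n)$ and $\Delta$ loses the additive constant $13$, so the two terms of the lower bound are proved separately: the constant term for $f(n)$ directly, and the diffusive term for $\Delta$.

\subsection*{The constant term}
The value $f(0)$ has room to move as soon as the even values near it spread over a range of order one. So we must exclude that the first block is narrow. For $B\in\mathcal X$ let $\Pi(B)$ be the product of the ranges of its two classes. The ranges have sum at most $2$, so $\Pi(B)\le1$ and each range is at least $\Pi(B)/2$.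

\begin{lemma}\label{lem:narrow}
Let $d\ge2$, $0<\epsilon\le1$ and $C_4=2\cdot10^4$. The volume of the blocks $B$ with $\Pi(B)<\epsilon$ that are compatible with a given left or a given right neighbor is at most $C_4d^4\epsilon^{d-2}$, and so is the volume modulo translation of all blocks with $\Pi(B)<\epsilon$. The volume of the tail values compatible with a given $B_N$ is at most $C_4d^4$.
\end{lemma}

\begin{proof}
Use extreme coordinates for the two classes of the block, of sizes $d+1$ and $d$ and ranges $r_1,r_2$. There are $(d+1)d\cdot d(d-1)\le d^4$ labels, and the density is $r_1^{d-1}r_2^{d-2}\le2\epsilon^{d-2}$. Given a neighbor, the four extremes lie in a window of length $10$ by \eqref{eq:five}; modulo translation, one extreme is pinned to $0$ and the other three lie in $[-2,2]$.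

The tail vertex $\ell N+p$ is adjacent to position $p$ of block $N$, at distance $\ell$. So each tail value lies in an interval of length $2$, and all lie within $3$ of $F(B_N)$. For $r\le3$ the volume is at most $8$. For $4\le r\le2d$ all pairs of opposite parity in the tail are adjacent, and the two classes have sizes in $[2,d]$ that differ by at most $1$. There are at most $d^4$ labels, the ranges have product at most $1$ and are at most $2$, so the density is at most $2$, and the extremes range over a set of volume at most $6^4$.
\end{proof}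

\begin{proposition}\label{prop:const}
For $d\ge d_0$ and all $n\ge1$, \ $\operatorname{Var}(f(n))\ge c$.
\end{proposition}

\begin{proof}
Pin the value at $n$ instead of the value at $0$. Given all other values, $f(0)$ is uniform on the interval $[\max_\Gamma f-1,\min_\Gamma f+1]$, where $\Gamma$ is the set of neighbors of $0$, the odd vertices in $[1,\min(n,2d+1)]$. Let $T$ be the length of this interval; by \eqref{eq:total}, $\operatorname{Var}(f(n)-f(0))\ge\mathbb E[T^2]/12$. Every even vertex in $[0,\min(n,2d)]$ is adjacent to all of $\Gamma$, so its value lies in the same interval, and $T$ is at least the range of these even values.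

\emph{Case $n\ge2d$.} Now $n+1=\ell N+r$ with $N\ge1$, and $T\ge\Pi(B_1)/2$. Let $\varepsilon=\frac1{16}$; then $C_4d^4\varepsilon^{d-2}\le\frac12$ for $d\ge d_0$. We show that $\mathbb P(\Pi(B_1)<\varepsilon^8)\le\frac14$, which gives $\mathbb E[T^2]\ge\frac34(\varepsilon^8/2)^2$. Narrowness of $B_1$ could be forced by a bad neighbor, so we look for the first block that is not narrow. On the event $\Pi(B_1)<\varepsilon^8$ let $j\in\{2,\dots,N\}$ be the first index with $\Pi(B_j)\ge\varepsilon$, if there is one.

Fix $j$ and condition on $B_j,\dots,B_N$ and the tail, with $\Pi(B_j)\ge\varepsilon$. Integrating $B_1$ first, then $B_2,\dots,B_{j-1}$, each given its right neighbor, Lemma~\ref{lem:narrow} bounds the volume of the $(B_1,\dots,B_{j-1})$ with $\Pi(B_1)<\varepsilon^8$ and $\Pi(B_i)<\varepsilon$ for $2\le i<j$ by $C_4d^4\varepsilon^{8(d-2)}2^{-(j-2)}$. We claim that the volume of all compatible $(B_1,\dots,B_{j-1})$ is at least $(\varepsilon/4)^\ell$. Let $c_e,c_o$ be the centers of $[E^-,E^+]$ and $[O^-,O^+]$ for $B_j$; the ranges satisfy $r_e,r_o\ge\varepsilon/2$. The odd values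 of $B_j$ lie in $[E^+-1,E^-+1]$, hence within $1-r_e/2\le1-\varepsilon/4$ of $c_e$; the even values lie in $[O^+-1,O^-+1]$, hence within $1-\varepsilon/4$ of $c_o$; and $c_e-c_o=E^+-O^--\frac12(r_e+r_o)$, $c_o-c_e=O^+-E^--\frac12(r_e+r_o)$ give $|c_e-c_o|\le1-\varepsilon/2$. Put the even values of $B_{j-1}$ within $\varepsilon/8$ of $c_e$, its odd values within $\varepsilon/8$ of $c_o$, and all values of $B_{j-2},\dots,B_1$ within $\frac12$ of $\bar c=\frac12(c_e+c_o)$. The relevant differences are at most $1-\varepsilon/8$ between $B_{j-1}$ and $B_j$, at most $1-\varepsilon/4$ inside $B_{j-1}$, at most $(\frac12-\frac\varepsilon4)+\frac\varepsilon8+\frac12$ between $B_{j-1}$ and $B_{j-2}$, and at most $1$ among the remaining blocks. This proves the claim. Summing over $j$ and using $4/\varepsilon\le\varepsilon^{-2}$, the probability that $\Pi(B_1)<\varepsilon^8$ and $j$ exists is at most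
\[
2C_4d^4\varepsilon^{8d-16}\varepsilon^{-2(2d+1)}=\big(2C_4d^4\varepsilon^{d-2}\big)\varepsilon^{3d-16}\le\tfrac18 .
\]
If $j$ does not exist, integrate the tail, then $B_N,\dots,B_2$, each given its left neighbor, then $B_1$ modulo translation. The volume is at most $C_4d^4\cdot1\cdot C_4d^4\varepsilon^{8(d-2)}\le\frac14\varepsilon^{6(d-2)}\le\frac18$, while the total volume is at least $1$.

\emph{Case $n<2d$.} The graph is complete bipartite and depends only on $n$. Let $n\ge3$, so that both classes have sizes in $[m,n]$, differing by at most one, with $m=\lfloor(n+1)/2\rfloor\ge2$, and let $\Pi$ be the product of the two ranges. Extreme coordinates with one extreme pinned bound the volume of $\{\Pi<\frac1{16}\}$ by $n^4\cdot2\cdot16^{-(m-2)}\cdot4^3$, which is at most $\frac14$ for $n\ge n_0$, with $n_0$ absolute. The total volume is at least $1$, so $T\ge\Pi/2\ge\frac1{32}$ with probability at least $\frac34$. For each of the finitely many $n<n_0$ the variance is positive, since $f(n)$ has a density.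
\end{proof}

\subsection*{The diffusive term}
Each group with framed outer blocks should contribute a variance of order $d^{-2}$: by Lemma~\ref{lem:local} the volume of the fillings changes only by a bounded factor when the last block of the group is moved by $1/d$. The displacements across different groups are independent once everything else is fixed modulo translation. However, being framed depends on the displacement. We therefore also condition on the displacement rounded to a multiple of $1/d$, which leaves exactly the scale we need.

\begin{proposition}\label{prop:diff}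
For $d\ge d_0$ and $N\ge40$, \ $V_N\ge cN/d^2$.
\end{proposition}

\begin{proof}
Denote the blocks of group $k$ by $B^{(k)}_1,\dots,B_5^{(k)}$ and let $\tau_k=F(B_5^{(k)})-F(B_1^{(k)})$. Remove the three middle blocks of every group; the maximal runs of consecutive remaining blocks are the \emph{pieces}. By Lemma~\ref{lem:cut}, with the pieces as the sets $W_j$, and after integrating out the middle blocks, the conditional law of $(\tau_k)_k$ given the pieces modulo translation has density proportional to $\prod_kw_k(\tau_k)$. Here $w_k(\tau)$ is the volume $\mathcal V$ of Section~\ref{sec:regular} for the outer blocks $\xi_k$ and $\xi_k'+\tau$, where $\xi_k,\xi_k'$ are the shapes of $B_1^{(k)},B_5^{(k)}$. Let $\mathcal G$ be generated by the pieces modulo translation and the integers $a_k=\lfloor d\tau_k\rfloor$. Given $\mathcal G$, the $\tau_k$ are independent, $\tau_k$ has density proportional to $w_k$ on the cell $\Lambda_k=[a_k/d,(a_k+1)/d]$, and $\Delta-\sum_k\tau_k$, the sum of the displacements inside the pieces, is determined.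

Let $\mathcal A_k$ be the event that there is one pair $(x,y)$ by which $(\xi_k,\xi'_k+\tau')$ is framed for every $\tau'\in\Lambda_k$. The conditions are linear in $(x,y,\tau')$, so it suffices to require them at the two endpoints of the cell, and $\mathcal A_k\in\mathcal G$. If group $k$ is good, then $\mathcal A_k$ occurs. To see this, translate the group so that $F(B_1^{(k)})=0$, and take $(x,y)=(x_0-\frac1d,y_0-\frac1d)$ with $(x_0,y_0)$ from Lemma~\ref{lem:good}(i). Replacing $\tau_k$ by $\tau'$ shifts $I_9,I_{10},J_9,J_{10}$ by at most $1/d$, we have $\delta_0+2/d\le\delta$, and $x-y=x_0-y_0$. On $\mathcal A_k$, Lemma~\ref{lem:local} gives $c'\Phi\le w_k\le C'\Phi$ on the whole cell with the same $\Phi$. So the conditional density of $\tau_k$ is at least $c_*d$ on an interval of length $1/d$, and $\operatorname{Var}(\tau_k\mid\mathcal G)\ge c_*/(12d^2)$ by \eqref{eq:density}. By \eqref{eq:total} and Lemma~\ref{lem:good}(ii),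
\[
V_N\ge\mathbb E_N\sum_k\operatorname{Var}(\tau_k\mid\mathcal G)\ge\frac{c_*}{12d^2}\,\mathbb E_N\#\{k:\mathcal A_k\text{ occurs}\}\ge\frac{c_*}{12d^2}\,(1-e^{-N})\,\frac{3N}{40}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of the lower bound in \eqref{eq:main} for $d\ge d_0$]
Let $N=\lfloor(n+1)/\ell\rfloor$, and let $c_5>0$ be such that $\sqrt{V_N}\ge c_5\sqrt N/d$ for $N\ge40$. If $N\ge40$ and $c_5\sqrt N/d\ge26$, then by Corollary~\ref{cor:general} the standard deviation of $f(n)$ is at least $c_5\sqrt N/d-13\ge\max(13,\frac12c_5\sqrt N/d)$, and \eqref{eq:Nn} gives $\operatorname{Var}(f(n))\ge c(1+nd^{-3})$. Otherwise $N\le Cd^2$, so $n<(N+1)\ell\le Cd^3$, and Proposition~\ref{prop:const} suffices.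
\end{proof}

\section{Fixed $d$ and the limit}\label{sec:fixed}

The estimates of Sections~\ref{sec:energy}--\ref{sec:lower} use that $d$ is large. For the finitely many $d<d_0$ we need only linear growth of the variance, with constants that may depend on $d$. In this section $d\ge1$ is arbitrary, and we use only Sections~\ref{sec:blocks} and~\ref{sec:shapes} and the facts \eqref{eq:total}, \eqref{eq:density}.

\begin{lemma}\label{lem:441}
$V_N\le441N$ for all $N\ge1$.
\end{lemma}

\begin{proof}
Let $\mathcal F_i$ be generated by $(B_1,\dots,B_i)$ modulo translation. If $N-i+1\ge3$, then given $\mathcal F_i$ and the shape $\xi'$ of $B_N$, the displacement $F(B_N)-F(B_i)$ has law $\nu^{(N-i+1)}_{\xi_i,\xi'}$, where $\xi_i$ is the shape of $B_i$; by Corollary~\ref{cor:mix} its conditional mean lies in $[-8,8]$. If $N-i+1\le2$, the displacement is at most $5$ in absolute value. So the martingale $\mathcal M_i=\mathbb E_N[\Delta\mid\mathcal F_i]$ differs from $F(B_i)-F(B_1)$ by at most $8$. Hence $|\mathcal M_1|\le8$, $|\mathcal M_{i+1}-\mathcal M_i|\le5+16=21$ and $\mathcal M_N=\Delta$.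 Martingale increments are orthogonal, so $V_N=\mathbb E_N\Delta^2\le64+441(N-1)$.
\end{proof}

For the lower bound we look for many pairs of nearby blocks whose shapes leave room for the displacement between them to vary. Let $\varepsilon=\big(4d(d+1)10^{2d}\big)^{-1}$. A block $B\in\mathcal X$ is \emph{loose} if $|B(p)-B(p')|\le1-\varepsilon$ for all $p\not\equiv p'\bmod 2$, and \emph{tight} otherwise. A loose block has $\max B-\min B\le2-2\varepsilon$, so its entries are within $1-\varepsilon$ of its midrange. The volume of the tight blocks compatible with a given left or right neighbor, and the volume modulo translation of all tight blocks, are at most $\frac12$. Indeed, there are $d(d+1)$ pairs $\{p,p'\}$; for each, $B(p')$ lies in a set of measure $2\varepsilon$ given $B(p)$, and the other entries contribute at most $10^{2d}$, by \eqref{eq:five} in the first case and by pinning $B(p)=0$ in the second.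

\begin{lemma}\label{lem:A}
Let $\xi,\xi'$ be loose shapes, $k\ge1$, and let $D=D(\xi,\xi')$ be defined for chains of $k+2$ blocks. There is an interval of length $\varepsilon/2$ such that for each $\tau$ in it the section of $D$ at $\tau$ has volume at least $(\varepsilon/2)^{2\ell}$.
\end{lemma}

\begin{proof}
Let $c$ be the midrange of $\xi$ and let $\tau$ be such that the midrange of $\xi'+\tau$ lies in $[c-\frac\varepsilon4,c+\frac\varepsilon4]$. The entries of both end blocks are within $1-\frac34\varepsilon$ of $c$. Put the entries of the first and the last interior block within $\varepsilon/4$ of $c$ and those of the other interior blocks within $\frac12$ of $c$. Then adjacent vertices have values within $1$.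
\end{proof}

\begin{lemma}\label{lem:B}
There is $L=L(d)$ such that for every $N$ and every set $\mathcal I\subset\{1,\dots,N\}$ of $L$ consecutive indices, $\mathbb P_N(B_i\text{ is tight for all }i\in\mathcal I)\le\frac14$.
\end{lemma}

\begin{proof}
On this event let $j'$ be the last index before $\mathcal I$ with a loose block ($j'=0$ if there is none), $j$ the first index after $\mathcal I$ with a loose block ($j=N+1$ if there is none), and $k=j-j'-1\ge L$; all $k$ blocks between are tight. Fix $j'$ and $j$.

If $1\le j'$ and $j\le N$, condition on $(B_1,\dots,B_{j'})$ and on $(B_j,\dots,B_N)$, each modulo translation, with $B_{j'},B_j$ loose. The intermediate blocks and $\tau=F(B_j)-F(B_{j'})$ are uniform on the set $D$ of Lemma~\ref{lem:A}, of volume at least $(\varepsilon/2)^{2\ell+1}$. The part of $D$ where all intermediate blocks are tight has volume at most $10\cdot2^{-k}$: integrate $\tau$, which lies in an interval of length $10$ given $B_{j-1}$, and then $B_{j-1},\dots,B_{j'+1}$, each given its left neighbor.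

If $j'=0$ and $j\le N$, condition on $(B_j,\dots,B_N)$. The tight configurations of $(B_1,\dots,B_{j-1})$ have volume at most $2^{-k}$, and all compatible ones have volume at least $(\varepsilon/2)^\ell$: put $B_{j-1}$ within $\varepsilon/4$ of the midrange of $B_j$ and the other blocks within $\frac12$ of it. If $j'\ge1$ and $j=N+1$, condition on $(B_1,\dots,B_{j'})$ and argue in the same way with $B_{j'},B_{j'+1}$ in place of $B_j,B_{j-1}$. If $j'=0$ and $j=N+1$, the tight chains have volume at most $2^{-N}=2^{-k}$ modulo translation, and $Z_N\ge1$.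

In all cases the probability is at most $10\cdot2^{-k}(2/\varepsilon)^{2\ell+1}$. For given $k$ there are at most $k$ pairs $(j',j)$, and $\sum_{k\ge L}10k\,2^{-k}(2/\varepsilon)^{2\ell+1}\le\frac14$ for $L$ large.
\end{proof}

\begin{lemma}\label{lem:lowfixed}
$V_N\ge c_d\lfloor N/(2L+2)\rfloor$ for all $N\ge1$.
\end{lemma}

\begin{proof}
For $0\le w<\lfloor N/(2L+2)\rfloor$ let $\mathcal I_w=w(2L+2)+\{1,\dots,L\}$ and $\mathcal I'_w=w(2L+2)+\{L+2,\dots,2L+1\}$. By Lemma~\ref{lem:B}, with probability at least $\frac12$ both sets contain the index of a loose block. Among the $L^2$ pairs there is thus a deterministic pair $a_w\in\mathcal I_w$, $b_w\in\mathcal I_w'$ such that $B_{a_w}$ and $B_{b_w}$ are both loose with probability at least $1/(2L^2)$; note that $2\le b_w-a_w\le2L$. Condition on the shapes of all $B_{a_w},B_{b_w}$. The displacements over the successive segments cut out by these blocks are then independent, their sum is $\Delta$, and $F(B_{b_w})-F(B_{a_w})$ has law $\nu^{(k+2)}_{\xi,\xi'}$ with $k=b_w-a_w-1\in[1,2L]$. The corresponding set $D$ has volume at most $10^{\ell k+1}\le C_d$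 by \eqref{eq:five}. If both shapes are loose, Lemma~\ref{lem:A} shows that this law has density at least $(\varepsilon/2)^{2\ell}/C_d$ on an interval of length $\varepsilon/2$, so its variance is at least $c_d$ by \eqref{eq:density}. By \eqref{eq:total}, each $w$ contributes at least $c_d/(2L^2)$ to $V_N$.
\end{proof}

\begin{proof}[Proof of \eqref{eq:main} for $d<d_0$]
Let $N=\lfloor(n+1)/\ell\rfloor$. Corollary~\ref{cor:general}, Lemma~\ref{lem:441} and $N\le n$ give $\operatorname{Var}(f(n))\le C(1+n)$. By Corollary~\ref{cor:general}, Lemma~\ref{lem:lowfixed} and \eqref{eq:Nn} there is $n_d$ such that, for $n\ge n_d$, the standard deviation of $f(n)$ is at least $\sqrt{V_N}-13\ge\frac12\sqrt{V_N}$ and $\operatorname{Var}(f(n))\ge c_d(1+n)$. For each of the finitely many $n<n_d$ the variance is positive, so $\operatorname{Var}(f(n))\ge c_d(1+n)$ for all $n$. Take the smallest $c_d$ over $d<d_0$, and note that $nd^{-3}+1\le n+1\le d_0^3(nd^{-3}+1)$ for these $d$. Together with Sections~\ref{sec:upper} and~\ref{sec:lower} this proves \eqref{eq:main} for all $n,d\ge1$.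
\end{proof}

For part (b) we show that $V_N$ is additive under concatenation up to an error of order $\sqrt N$. Such errors are summable along doublings, which is the content of the next lemma.

\begin{lemma}\label{lem:additive}
Let $(a_m)_{m\ge2}$ be real numbers with $|a_{m+m'}-a_m-a_{m'}|\le A\sqrt{m+m'}$ for all $m,m'\ge2$. Then $a_m/m$ converges.
\end{lemma}

\begin{proof}
Fix $m\ge2$. Taking $m'=m$ repeatedly,
\[
\Big|\frac{a_{2^km}}{2^km}-\frac{a_m}m\Big|\le\sum_{i\ge0}A\,(2^{i+1}m)^{-1/2}\le3Am^{-1/2}\qquad(k\ge0).
\]
Let $M\ge m+2$, write $M=qm+m_0$ with $2\le m_0\le m+1$ and $q\ge1$, and let $q=2^{k_1}+\dots+2^{k_t}$ with $k_1<\dots<k_t$. Start from $m_0$ and add $2^{k_1}m,2^{k_2}m,\dots$ successively. The $i$-th partial sum is at most $2m+2^{k_i+1}m\le2^{k_i+2}m$, so the errors add up to at most $2A\sqrt{2^{k_t}m}\,\sum_{i\ge0}2^{-i/2}\le7A\sqrt M$. Therefore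
\[
\Big|a_M-a_{m_0}-qm\,\frac{a_m}m\Big|\le3AMm^{-1/2}+7A\sqrt M .
\]
Divide by $M$ and let $M\to\infty$; since $a_{m_0}$ takes finitely many values and $qm/M\to1$, we get $\limsup_M|a_M/M-a_m/m|\le3Am^{-1/2}$. As $m$ is arbitrary, $a_M/M$ is a Cauchy sequence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $N,N'\ge3$. In a chain of $N+N'-1$ blocks condition on the shapes $\xi_0,\xi_1,\xi_2$ of the blocks $1$, $N$ and $N+N'-1$. The two displacements are independent with laws $\nu^{(N)}_{\xi_0,\xi_1}$ and $\nu^{(N')}_{\xi_1,\xi_2}$. By Corollary~\ref{cor:mix} their means lie in $[-8,8]$, and their variances differ from $V_N$ and $V_{N'}$ by at most $8(2\sqrt{V_N}+8)$ and $8(2\sqrt{V_{N'}}+8)$. The conditional mean of $\Delta$ lies in $[-16,16]$ and has variance at most $256$. By \eqref{eq:total},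
\[
|V_{N+N'-1}-V_N-V_{N'}|\le16\sqrt{V_N}+16\sqrt{V_{N'}}+384 .
\]
With $a_m=V_{m+1}$ and Lemma~\ref{lem:441}, the hypothesis of Lemma~\ref{lem:additive} holds with an absolute $A$. So $V_N/N$ converges to some $v_d$. For $N=\lfloor(n+1)/\ell\rfloor\ge3$, Corollary~\ref{cor:general} gives $|\operatorname{Var}(f(n))-V_N|\le13(2\sqrt{V_N}+13)\le C\sqrt N$, and $N/n\to1/(2d+1)$. Hence $\operatorname{Var}(f(n))/n\to v_d/(2d+1)$. Dividing \eqref{eq:main} by $n$ and letting $n\to\infty$ shows that this limit lies in $[cd^{-3},Cd^{-3}]$.
\end{proof}

\begin{thebibliography}{9}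
\bibitem{PS} Ron Peled and Yinon Spinka, \emph{Random Walk with Long-Range Constraints}, arXiv:1310.1583 (2013).
\end{thebibliography}
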